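# Choosing one set from each $\gamma$-cover on unions of a $\mathfrak b$-scale with the finite sets

## The theorem: $\mathfrak b<\operatorname{non}(\mathcal M)$ gives $\mathsf S_1(\Gamma,\Gamma)$ for finite products

**Theorem 1 (ZFC).** Assume $\mathfrak b<\operatorname{non}(\mathcal M)$. If $B_1,\dots,B_k$ are $\mathfrak b$-scales, then $\prod_{i=1}^k(B_i\cup Q)$ satisfies $\mathsf S_1(\Gamma,\Gamma)$. In particular, every union of a $\mathfrak b$-scale and $Q$ satisfies $\mathsf S_1(\Gamma,\Gamma)$ in all finite powers.

This answers a two-part question from Dušan Repovš, Boaz Tsaban, and Lyubomyr Zdomskyy, "Hurewicz sets of reals without perfect subsets", arXiv:math/0612148 (2006): is it consistent that each union of a $\mathfrak b$-scale and $Q$ satisfies (1) $\mathsf S_1(\Gamma,\Gamma)$? (2) $\mathsf S_1(\Gamma,\Gamma)$ in all finite powers?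

**Corollary 2.** Both (1) and (2) are consistent with ZFC (relative to the consistency of ZFC). They hold, for example, after adding $\aleph_2$ random reals to a model of CH.

The second theorem bounds the first from the other side.

**Theorem 3.** In each of the following cases there is a $\mathfrak b$-scale $B$ such that $B\cup Q$ does not satisfy $\mathsf S_1(\Gamma,\Gamma)$:

1. $\mathfrak b=\mathfrak c$ (the source of the problem lists this case as known);
2. in $V[G]$, where $G$ adds $\kappa\ge\omega_1$ Cohen reals to any model $V$ of ZFC;
3. the parametrized diamond $\diamondsuit(\mathbb N^{\mathbb N},=^\infty)$ holds: for each $F:2^{<\omega_1}\to\mathbb N^{\mathbb N}$ with all restrictions $F{\restriction}2^\delta$ Borel, there is $g:\omega_1\to\mathbb N^{\mathbb N}$ such that for every $f\in2^{\omega_1}$ the set $\{\delta:F(f{\restriction}\delta)=^\infty g(\delta)\}$ is stationary.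

Case 2 with, for example, $V\models$ GCH and $\kappa=\aleph_2$ gives $\mathfrak b=\operatorname{non}(\mathcal M)=\aleph_1<\operatorname{cov}(\mathcal M)=\mathfrak d=\mathfrak c$. So in Theorem 1 the hypothesis $\mathfrak b<\operatorname{non}(\mathcal M)$ cannot be replaced by $\mathfrak b<\operatorname{cov}(\mathcal M)$, by $\mathfrak b<\mathfrak d$, or by $\mathfrak b<\mathfrak c$. These arguments do not settle whether $\mathfrak b=\operatorname{non}(\mathcal M)$ alone refutes (1).

We now go through the words in these statements.

## $\gamma$-covers, scales, and the cardinal $\mathfrak e$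

**Conventions.** $\mathbb N=\{0,1,2,\dots\}$, and "almost all" means all but finitely many. We identify $P(\mathbb N)$ with the Cantor space $\{0,1\}^{\mathbb N}$. Thus the sets $\{x: x\cap[0,l)=x_0\cap[0,l)\}$, $l\in\mathbb N$, form a neighbourhood base at $x_0$. An infinite $x\subseteq\mathbb N$ has the increasing enumeration $x(0)<x(1)<\cdots$, and we treat $x$ as this element of $\mathbb N^{\mathbb N}$. We write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$, and $f=^\infty g$ if $f(n)=g(n)$ for infinitely many $n$. For infinite $a\subseteq\mathbb N$ put $\mathrm{next}(a,m)=\min\{q\in a:q\ge m\}$.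

### Covers and selection

A *set of reals* is a separable, zero-dimensional, metrizable space. Fix one, $X$. An open cover of $X$ is a *$\gamma$-cover* if it is infinite and each $x\in X$ belongs to all but finitely many of its members. Let $\mathcal O$ be the collection of all open covers and $\Gamma$ the collection of all open $\gamma$-covers. An infinite subset of a $\gamma$-cover is again a $\gamma$-cover.

*Example.* Let $X=Q=[\mathbb N]^{<\infty}$, the countable set of finite subsets of $\mathbb N$, as a subspace of $P(\mathbb N)$. The sets $U_m=\{x\in Q:m\notin x\}$ are clopen and pairwise distinct, and a finite $x$ lies outside $U_m$ only for $m\in x$. So $\{U_m:m\in\mathbb N\}$ is a $\gamma$-cover.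

The property $\mathsf S_1(\mathscr A,\mathscr B)$ says: for each sequence $(\mathcal U_n)_{n\in\mathbb N}$ of members of $\mathscr A$ there are $U_n\in\mathcal U_n$ such that $\{U_n:n\in\mathbb N\}\in\mathscr B$. For $\mathsf S_1(\Gamma,\Gamma)$ we must therefore pick *one* set from each $\gamma$-cover so that the chosen sets form a $\gamma$-cover. A space satisfies a property *in all finite powers* if $X^k$ satisfies it for every $k$.

For background: the *Hurewicz property* $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$ says that for each sequence of open covers $\mathcal U_n$, none containing a finite subcover, there are finite $\mathcal F_n\subseteq\mathcal U_n$ with $\{\bigcup\mathcal F_n:n\in\mathbb N\}\in\Gamma$. Here finitely many sets may be taken from each cover. (A compact space has this property vacuously.) The statement of the problem recalls that if $\mathfrak b\le\operatorname{cov}(\mathcal M)$, then every union of a $\mathfrak b$-scale and $Q$ satisfies both $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$ and $\mathsf S_1(\mathcal O,\mathcal O)$ in all finite powers, and that under $\mathfrak b=\mathfrak c$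 some union of a $\mathfrak b$-scale and $Q$ does not satisfy $\mathsf S_1(\Gamma,\Gamma)$. We use neither fact. The second is proved again below.

### Scales

Let $\mathfrak b$ be the least cardinality of a $\le^*$-unbounded subset of $\mathbb N^{\mathbb N}$. By definition, any fewer than $\mathfrak b$ functions have a common $\le^*$-bound. The same holds for functions $\mathbb N\times\mathbb N\to\mathbb N$, with "all but finitely many pairs", since $\mathbb N\times\mathbb N$ is countable. Diagonalization shows that $\mathfrak b$ is uncountable.

A *$\mathfrak b$-scale* is a set $B=\{b_\alpha:\alpha<\mathfrak b\}$ of infinite subsets of $\mathbb N$ that is $\le^*$-unbounded and satisfies $b_\alpha\le^*b_\beta$ for $\alpha<\beta<\mathfrak b$.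

*Example.* A $\mathfrak b$-scale exists in ZFC. Let $\{u_\alpha:\alpha<\mathfrak b\}$ be unbounded. By recursion, let $b_\alpha$ be an infinite set whose enumeration is a $\le^*$-bound of the fewer than $\mathfrak b$ functions $u_\alpha$ and $b_\beta$, $\beta<\alpha$ (increase the bound to a strictly increasing function). A bound for all the $b_\alpha$ would bound all the $u_\alpha$.

A $\mathfrak b$-scale is unbounded, but nothing says that it is dominating. Given $g$, we only get an $\alpha$ with $b_\alpha(n)>g(n)$ for *infinitely many* $n$. This will matter.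

The space $B\cup Q\subseteq P(\mathbb N)$ is a *union of a $\mathfrak b$-scale and $Q$*. The finite sets are dense in $P(\mathbb N)$. An infinite set $x$ is close to its own initial segment $x\cap[0,t)\in Q$ exactly when $x$ has a long gap above $t$.

### Cardinals

$\mathcal N$ and $\mathcal M$ are the ideals of null and meager sets of reals. $\operatorname{cov}(\mathcal N)$ and $\operatorname{cov}(\mathcal M)$ are the least numbers of null, respectively meager, sets needed to cover $\mathbb R$. $\operatorname{non}(\mathcal M)$ is the least cardinality of a nonmeager set. $\mathfrak d$ is the least cardinality of a $\le^*$-dominating family, and $\mathfrak c=|\mathbb R|$. The cardinal that the proof uses is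
$$\mathfrak e=\min\bigl\{|F|:F\subseteq\mathbb N^{\mathbb N}\text{ and for every }f\in\mathbb N^{\mathbb N}\text{ there is }g\in F\text{ with }f=^\infty g\bigr\}.$$
If $|F|<\mathfrak e$, then some single $f$ is different from every $g\in F$ at almost all places. We need the following facts.

- $\mathfrak e=\operatorname{non}(\mathcal M)$. This is a theorem of Bartoszyński; see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Thm. 2.4.7. The half $\mathfrak e\le\operatorname{non}(\mathcal M)$ is easy: for each $f$ the set $\{g:g=^\infty f\}$ is a dense $G_\delta$, so a nonmeager $F$ meets it. The other half is what turns the hypothesis of Theorem 1 into $\mathfrak b<\mathfrak e$, and we quote it.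
- $\operatorname{cov}(\mathcal N)\le\mathfrak e$. Let $|F|<\operatorname{cov}(\mathcal N)$. In the product $\prod_n\{0,\dots,2^n-1\}$ of uniform probability spaces, the event $f(n)=g(n)$ has probability at most $2^{-n}$. By Borel–Cantelli, $\{f:f=^\infty g\}$ is null for each $g\in F$. The product is an atomless standard probability space, so fewer than $\operatorname{cov}(\mathcal N)$ null sets do not cover it. Some $f$ avoids all of them, and $F$ is not a witness for $\mathfrak e$.
- $\mathfrak b\le\mathfrak e$. If $|F|<\mathfrak b$, let $h$ be a $\le^*$-bound of $F$. Then $h(n)+1\ne g(n)$ for almost all $n$, for every $g\in F$.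

### Corollary 2 from Theorem 1

Start with a model $V$ of CH and force with the measure algebra on $2^{\omega_2}$, which adds random reals $(r_\xi)_{\xi<\omega_2}$. We use two textbook facts: this forcing is ccc, and it is $\omega^\omega$-bounding, that is, every new element of $\mathbb N^{\mathbb N}$ is dominated by one from $V$. Hence the $\aleph_1$ ground model elements of $\mathbb N^{\mathbb N}$ remain dominating, and $\mathfrak b=\mathfrak d=\aleph_1$.

Next, $\operatorname{cov}(\mathcal N)\ge\aleph_2$. Let $\aleph_1$ null sets be given. Enlarging them, we may take them Borel, each coded by a real. By ccc, each real of $V[G]$ lies in a model generated over $V$ by countably many of the $r_\xi$, and $\aleph_1$ reals lie in a model $V[(r_\xi)_{\xi\in S}]$ with $S\in V$, $|S|=\aleph_1$. For $\xi\notin S$ the real $r_\xi$ is random over this model, so it avoids all the given null sets. Since $\mathfrak c=\aleph_2$ in $V[G]$, in fact $\operatorname{cov}(\mathcal N)=\aleph_2$ (standard; see Bartoszyński–Judah, Ch. 7). Therefore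
$$\mathfrak b=\aleph_1<\aleph_2=\operatorname{cov}(\mathcal N)\le\mathfrak e=\operatorname{non}(\mathcal M),$$
and Theorem 1 applies. Since the proof of Theorem 1 uses its hypothesis only in the form $\mathfrak b<\mathfrak e$, the quoted equality $\mathfrak e=\operatorname{non}(\mathcal M)$ is not needed for Corollary 2. $\square$

## Matrices, and the spaces of size less than $\mathfrak b$

Fix $\mathfrak b$-scales $B_i=\{b^i_\alpha:\alpha<\mathfrak b\}$ for $1\le i\le k$. Put $X_i=B_i\cup Q$, $Z=\prod_{i=1}^kX_i\subseteq P(\mathbb N)^k$ and $[k]=\{1,\dots,k\}$. We shall improve a sequence of covers several times in a row, and the following terms organize this.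

**Definition.** A *matrix* is a family $(U^n_m)_{n,m\in\mathbb N}$ of open subsets of $Z$ such that for all $z\in Z$ and $n\in\mathbb N$, $z\in U^n_m$ for almost all $m$. A *refinement* of it is a family $V^n_m=U^n_{r(n,m)}$ with $r(n,m)\ge m$ for all $n,m$. The matrix *catches* $z\in Z$ if $z\in U^n_m$ for all but finitely many pairs $(n,m)$ with $n\le m$.

Row $n$ of a matrix is an enumerated $\gamma$-cover (up to repetitions), and a refinement moves each entry to the right within its row. If a matrix catches $z$, then $z\in U^n_n$ for almost all $n$, so the diagonal is a selection that is good at $z$.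

**Lemma 4.** A refinement of a matrix is a matrix. A refinement of a refinement is a refinement. If a matrix catches $z$, so does each of its refinements.

*Proof.* If $z\in U^n_{m'}$ for all $m'\ge M$, then $z\in U^n_{r(n,m)}$ for all $m\ge M$. This gives the first claim. The second holds since entries only move right, twice. For the third, let $E$ be the finite set of pairs $(n,r)$ with $n\le r$ and $z\notin U^n_r$. If $n\le m$ and $z\notin V^n_m=U^n_{r(n,m)}$, then $n\le m\le r(n,m)$, so $(n,r(n,m))\in E$. Thus $m\le\max\{r:(n',r)\in E\text{ for some }n'\}$, and $n\le m$. Only finitely many pairs remain. $\square$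

*The case of few points.* Let $S\subseteq Z$ have fewer than $\mathfrak b$ elements; for instance, let $S$ be countable. For $z\in S$ let $h_z(n)$ be such that $z\in U^n_m$ for all $m\ge h_z(n)$. Choose $h$ with $h_z\le^*h$ for all $z\in S$ and put $V^n_m=U^n_{\max(h(n),m)}$. For $z\in S$ and each $n$ with $h(n)\ge h_z(n)$ we have $z\in V^n_m$ for all $m$. For each of the finitely many other $n$ we have $z\in V^n_m$ for almost all $m$. So the refinement catches every $z\in S$.

This handles $Q$, and it handles $\{b_\alpha:\alpha<\alpha_0\}$ for any fixed $\alpha_0<\mathfrak b$. It cannot handle all of $B$ at once, since the $\mathfrak b$ many functions $h_z$ need not have a common bound. For a tail of the scale we must use the topology: a far point of the scale has to be caught because it is close to a finite set.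

## Long gaps, and why one cannot pick the gap by hand

Take $k=1$ and $X=B\cup Q$. For each $n,t$ there are finitely many $q\subseteq[0,t)$, all in $X$. So there is $h(n,t)$ with $q\in U^n_{h(n,t)}$ for all of them. By openness there is $l(n,t)>t$ such that
$$x\cap[t,l(n,t))=\emptyset\quad\Longrightarrow\quad x\in U^n_{h(n,t)}\qquad(x\in X),\tag{1}$$
because such an $x$ agrees with $q=x\cap[0,t)$ below $l(n,t)$. So it is enough to find a good gap in $x$.

*The first attempt* is to fix $t=n$, choose $U^n_{h(n,n)}$ from the $n$-th cover, and rely on far points of the scale growing faster than $l(n,n)$. This is not enough. Even if $x(n)>l(n,n)$ for all $n$, the implication (1) says nothing at any $n\in x$, since then $n\in x\cap[n,l(n,n))$, and there are infinitely many such $n$. Fast growth bounds the *number* of elements of $x$ below a bound. It does not say *where* they are.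

*The repair* is to offer several places for the gap. Fix $p$ and cut $[p,\infty)$ into consecutive intervals $J_{p,0},J_{p,1},\dots$, each long enough for (1): if $J_{p,s}=[t,t')$, then $t'\ge l(n,t)$ for all $n\le p$. If $x$ has at most $p$ elements below the end of $J_{p,p}$, then by the pigeonhole principle it misses one of the $p+1$ intervals $J_{p,0},\dots,J_{p,p}$. Hence $x$ belongs to one of the $p+1$ sets $U^n_{h(n,t_{p,s})}$, $s\le p$, where $t_{p,s}=\min J_{p,s}$. If we were allowed to pick $p+1$ sets and take their union, that union would contain $x$. But $\mathsf S_1$ allows one set, and the missed interval depends on $x$. This is the exact point where the argument stops: *we must name one interval $J_{p,f(p)}$ for each $p$, and it has to be missed by all far points $x$ of the scale, for almost all relevant $p$.*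

Put this way, the difficulty is a guessing problem. Each $x$ forbids at most $p$ values of $f(p)$. There are $\mathfrak b$ many points $x$, and we want one $f$ that avoids the forbidden values of each $x$ at almost all $p$. If each $x$ forbade a single value, such an $f$ would exist by the definition of $\mathfrak e$, as $\mathfrak b<\mathfrak e$. We show that $p$ values do no harm.

Two more points need care.

First, there is an apparent circle. How fast $x$ must grow depends on the interval chosen, so on $f$; but the forbidden sets must be known before $f$ is chosen. The way out is to define the forbidden set of *every* $x$, fast or not: it is the set of indices of those intervals that contain one of the first $p$ elements of $x\cap[p,\infty)$. Then $f$ is chosen, and only then do we ask for fast growth.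

Second, the scale is only unbounded, so fast growth holds only at $p$ in some infinite set $a$. For this reason row $n$ must be served by the next $p\in a$ above $n$, and each interval $J_{p,s}$ has to be long enough for *all* rows $n\le p$ at once.

## Avoiding $p$ values at place $p$

**Lemma 5.** Let $\mathcal S$ be a family of fewer than $\mathfrak e$ maps $S$ on $\mathbb N$ with $S(p)\subseteq\mathbb N$ and $|S(p)|\le p$. Then there is $f\in\mathbb N^{\mathbb N}$ such that for every $S\in\mathcal S$, $f(p)\notin S(p)$ for almost all $p$.

The trick is to spread the single value $f(p)$ over $p$ places, one place for beating each of the $p$ forbidden values.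

*Proof.* Partition $\mathbb N$ into sets $I_p=\{i^p_0<\dots<i^p_{p-1}\}$, $p\ge1$. Since $\mathbb N^{I_p}$ is countably infinite, fix bijections $\tau_p:\mathbb N\to\mathbb N^{I_p}$. For $S\in\mathcal S$ and $p\ge1$ choose $s_0,\dots,s_{p-1}$ with $S(p)\subseteq\{s_0,\dots,s_{p-1}\}$, and put
$$\tilde S(i^p_r)=\tau_p(s_r)(i^p_r)\qquad(0\le r<p).$$
This defines $\tilde S\in\mathbb N^{\mathbb N}$. The family $\{\tilde S:S\in\mathcal S\}$ has fewer than $\mathfrak e$ members, so there is $\varphi\in\mathbb N^{\mathbb N}$ such that for each $S\in\mathcal S$, $\varphi(n)\ne\tilde S(n)$ for almost all $n$. Let $f(p)=\tau_p^{-1}(\varphi{\restriction}I_p)$ for $p\ge1$, and $f(0)=0$.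

Suppose $p\ge1$ and $f(p)\in S(p)$, say $f(p)=s_r$. Then $\varphi{\restriction}I_p=\tau_p(s_r)$, so $\varphi(i^p_r)=\tau_p(s_r)(i^p_r)=\tilde S(i^p_r)$. The sets $I_p$ are disjoint, so different $p$ give different places where $\varphi$ and $\tilde S$ agree. Hence this happens for only finitely many $p$. $\square$

## Fast growth on an infinite set

**Lemma 6.** Let $B=\{b_\alpha:\alpha<\mathfrak b\}$ be a $\mathfrak b$-scale, $a\subseteq\mathbb N$ infinite, $g\in\mathbb N^{\mathbb N}$. There are $\alpha<\mathfrak b$ and an infinite $a'\subseteq a$ with $b_\alpha(q)>g(q)$ for all $q\in a'$.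

Unboundedness alone gives $b_\alpha(m)>g(m)$ at infinitely many $m$. The lemma puts such places inside a prescribed $a$, so that several scales can be treated one after another.

*Proof.* Let $G(m)=g(\mathrm{next}(a,m))$. As $B$ is unbounded, there is $\alpha$ with $b_\alpha\not\le^*G$, so $b_\alpha(m)>G(m)$ for infinitely many $m$. For such $m$ let $q=\mathrm{next}(a,m)\ge m$. Since $b_\alpha$ is increasing, $b_\alpha(q)\ge b_\alpha(m)>G(m)=g(q)$. As $q\ge m$, infinitely many $q\in a$ arise. Let $a'$ be the set of these. $\square$

## One refinement catches a small set together with a tail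

From here to the end of the proof of Theorem 1 we assume $\mathfrak b<\mathfrak e$. A point $z\in Z$ may have some coordinates among "few" points, treated by domination as above, and others far along their scales, treated by gaps. The next lemma deals with all such mixtures at once.

**Lemma 7 (Main Lemma).** Let $(U^n_m)$ be a matrix, and let $Q\subseteq S_i\subseteq X_i$ with $|S_i|<\mathfrak b$ for $i\in[k]$. There are $\alpha<\mathfrak b$ and a refinement of $(U^n_m)$ that catches every
$$z\in\prod_{i=1}^k\bigl(S_i\cup\{b^i_\beta:\beta\ge\alpha\}\bigr).$$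

*Proof.*

**Step 1: how far to move right and how long a gap must be.** This step produces two functions $h,l:\mathbb N\times\mathbb N\to\mathbb N$ that make (1) work simultaneously for all choices of small coordinates.

Consider the pairs $(I,y)$ with $I\subseteq[k]$ and $y\in\prod_{i\in I}S_i$. There are fewer than $\mathfrak b$ of them, because the $S_i$ are infinite of size less than $\mathfrak b$ and only finite products occur. For $x\in\prod_{i\notin I}X_i$ let $(y,x)\in Z$ be the point with coordinates $y_i$ for $i\in I$ and $x_i$ for $i\notin I$. (If $I=[k]$, then $x$ is empty and conditions on it are vacuous.)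

Fix $(I,y)$ and $n,t\in\mathbb N$. There are finitely many $q=(q_i)_{i\notin I}$ with all $q_i\subseteq[0,t)$, and $(y,q)\in Z$ since $Q\subseteq X_i$. By the matrix property there is $h_{I,y}(n,t)$ such that $(y,q)\in U^n_m$ for all these $q$ and all $m\ge h_{I,y}(n,t)$. Since there are fewer than $\mathfrak b$ functions $h_{I,y}$, there is $h:\mathbb N\times\mathbb N\to\mathbb N$ such that for every $(I,y)$, $h\ge h_{I,y}$ at all but finitely many pairs. Increasing $h$, we arrange $h(n,t)\ge t$ everywhere.

Now let $(n,t)$ be a pair with $h(n,t)\ge h_{I,y}(n,t)$. For each of the finitely many $q$, the set $U^n_{h(n,t)}$ is an open neighbourhood of $(y,q)$ in $Z$, so it contains a basic neighbourhood. Keep the coordinates in $I$ fixed equal to $y$. There is $l_{I,y}(n,t)>t$ such that for all these $q$ and all $x\in\prod_{i\notin I}X_i$: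
$$\text{if }x_i\cap[0,l_{I,y}(n,t))=q_i\text{ for all }i\notin I,\text{ then }(y,x)\in U^n_{h(n,t)}.$$
If $x_i\cap[t,l_{I,y}(n,t))=\emptyset$ for all $i\notin I$, this applies with $q_i=x_i\cap[0,t)$. For the finitely many other pairs $(n,t)$ let $l_{I,y}(n,t)=t+1$. Again there are fewer than $\mathfrak b$ functions $l_{I,y}$. Choose $l:\mathbb N\times\mathbb N\to\mathbb N$ with $l(n,t)>t$ everywhere that dominates each $l_{I,y}$ at all but finitely many pairs. If $h(n,t)\ge h_{I,y}(n,t)$ and $l(n,t)\ge l_{I,y}(n,t)$, then a gap $[t,l(n,t))$ contains the gap $[t,l_{I,y}(n,t))$. This proves the following.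

> (2) For each $(I,y)$, for all but finitely many $(n,t)$: whenever $x\in\prod_{i\notin I}X_i$ and $x_i\cap[t,l(n,t))=\emptyset$ for all $i\notin I$, we have $(y,x)\in U^n_{h(n,t)}$.

**Step 2: choosing one interval for each $p$.** This step uses $\mathfrak b<\mathfrak e$ to name the place of the gap before any fast growth is known.

For $p\in\mathbb N$ let $t_{p,0}=p$, let $t_{p,s+1}=\max_{n\le p}l(n,t_{p,s})$, and let $J_{p,s}=[t_{p,s},t_{p,s+1})$. Since $l(n,t)>t$, the sequence $t_{p,0}<t_{p,1}<\cdots$ is strictly increasing. So for fixed $p$ the sets $J_{p,s}$, $s\in\mathbb N$, partition $[p,\infty)$. For infinite $x\subseteq\mathbb N$ let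
$$S_x(p)=\{s:J_{p,s}\text{ contains one of the first }p\text{ elements of }x\cap[p,\infty)\}.$$
Then $|S_x(p)|\le p$. Since $\bigl|\bigcup_iB_i\bigr|\le\mathfrak b<\mathfrak e$, Lemma 5 gives $f\in\mathbb N^{\mathbb N}$ such that for every $x\in\bigcup_iB_i$, $f(p)\notin S_x(p)$ for almost all $p$. Put
$$t_p=t_{p,f(p)}\ge p,\qquad g(p)=t_{p,f(p)+1}=\max_{n\le p}l(n,t_p).$$
So $J_{p,f(p)}=[t_p,g(p))\subseteq[p,g(p))$.

*Illustration.* Suppose $x$ begins $5,9,40$, and $J_{2,0}=[2,6)$, $J_{2,1}=[6,20)$, $J_{2,2}=[20,50)$. Then $S_x(2)=\{0,1\}$. The element $40$ is not counted, so $f(2)=2$ is permitted although $x$ meets $J_{2,2}$. But then $g(2)=50$ and $x(2)=40$, so $x$ is not fast at $p=2$. The next step discards such $p$.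

**Step 3: adding fast growth.** This step shows that far points of the scales really miss the chosen intervals, for $p$ in one infinite set $a$.

Apply Lemma 6 to $B_1$ and $\mathbb N$, then to $B_2$ and the infinite set just obtained, and so on through $B_k$, always with the function $g$. We get an infinite $a\subseteq\mathbb N$ and $\alpha^1,\dots,\alpha^k<\mathfrak b$ with $b^i_{\alpha^i}(p)>g(p)$ for all $p\in a$ and $i\in[k]$. Let $\alpha=\max_i\alpha^i$.

Let $x=b^i_\beta$ with $\beta\ge\alpha$. As $b^i_{\alpha^i}\le^*x$, for almost all $p\in a$ we have $x(p)\ge b^i_{\alpha^i}(p)>g(p)$. For such $p$ only $x(0),\dots,x(p-1)$ can be below $g(p)$. So $x\cap[p,g(p))$ has at most $p$ elements, and being an initial part of $x\cap[p,\infty)$, it consists of elements that are among the first $p$ elements of $x\cap[p,\infty)$. For almost all $p$ we also have $f(p)\notin S_x(p)$, that is, $[t_p,g(p))$ contains none of those first $p$ elements. As $[t_p,g(p))\subseteq[p,g(p))$, we get the following.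

> (3) For each $i\in[k]$ and each $\beta\ge\alpha$: $b^i_\beta\cap[t_p,g(p))=\emptyset$ for almost all $p\in a$.

**Step 4: the refinement.** We now move the entries of the matrix to the right so that row $n$ uses the gap at the next good $p$.

For $n\le m$ let
$$V^n_m=U^n_{h(n,t_p)},\qquad p=\mathrm{next}(a,m).$$
Here $h(n,t_p)\ge t_p\ge p\ge m$. For $n>m$ let $V^n_m=U^n_m$. So $(V^n_m)$ is a refinement of $(U^n_m)$.

Let $z\in\prod_i(S_i\cup\{b^i_\beta:\beta\ge\alpha\})$. Let $I=\{i:z_i\in S_i\}$ and write $z=(y,x)$ with $y\in\prod_{i\in I}S_i$ and $x_i\in\{b^i_\beta:\beta\ge\alpha\}$ for $i\notin I$. By (3), for almost all $p\in a$ all $x_i$ ($i\notin I$) miss $[t_p,g(p))$. By the choice of $g$, this interval contains $[t_p,l(n,t_p))$ for every $n\le p$. The finitely many exceptional pairs of (2) for this $(I,y)$ concern only finitely many $p$: if $(n,t_p)$ is exceptional, then $p\le t_p$ is bounded by the largest second coordinate of an exceptional pair. So for almost all $p\in a$ and all $n\le p$,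
$$z=(y,x)\in U^n_{h(n,t_p)}.$$
Finally, suppose $n\le m$ and $z\notin V^n_m$. With $p=\mathrm{next}(a,m)$ we have $n\le m\le p$ and $z\notin U^n_{h(n,t_p)}$, so $p$ lies in a fixed finite set. Since $n\le m\le p$, there are only finitely many such pairs $(n,m)$. So $(V^n_m)$ catches $z$. $\square$

## $k+1$ passes catch all of $Z$

Apply Lemma 7 with $S_i=Q$ and let $\alpha_1$ be the resulting ordinal. Which points may have been left out? Those with some coordinate $b^i_\beta$, $\beta<\alpha_1$. There are fewer than $\mathfrak b$ such $b^i_\beta$, so we enlarge $S_i$ by them and apply the lemma again. This yields a new ordinal $\alpha_2$. For $k=1$ two passes are enough. For $k=2$ a point $(b^1_\beta,b^2_\gamma)$ with $\beta<\alpha_1\le\gamma<\alpha_2$ is covered by neither pass: its first coordinate spoils the first pass and its second coordinate spoils the second. But one coordinate can spoil only one pass, so $k+1$ passes suffice.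

*Proof of Theorem 1.* By Bartoszyński's theorem the hypothesis is $\mathfrak b<\mathfrak e$.

**Step 1: from covers to a matrix.** Let $(\mathcal U_n)$ be a sequence of open $\gamma$-covers of $Z$. Remove $Z$ from the covers and pass to countably infinite subsets. These are still $\gamma$-covers, and a selection from them is a selection from the original ones. So we may write $\mathcal U_n=\{U^n_m:m\in\mathbb N\}$ bijectively, with $Z\notin\mathcal U_n$. Each $z$ lies outside only finitely many members of $\mathcal U_n$, hence, by bijectivity, outside $U^n_m$ for only finitely many $m$. So $(U^n_m)$ is a matrix.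

**Step 2: the passes.** Let $S^0_i=Q$. At stage $j=1,\dots,k+1$ apply Lemma 7 to the current matrix and the sets $S^{j-1}_i$, obtaining $\alpha_j$ and a refinement, which becomes the current matrix. The conclusion persists if $\alpha_j$ is increased, so we may assume $\alpha_1\le\alpha_2\le\cdots$. Put $S^j_i=Q\cup\{b^i_\beta:\beta<\alpha_j\}$. Then $|S^j_i|<\mathfrak b$ and $S^{j-1}_i\subseteq S^j_i$, so the next stage can be carried out. Let $(V^n_m)$ be the final matrix, a refinement of $(U^n_m)$.

**Step 3: every $z\in Z$ is caught by $(V^n_m)$.** For each $i$ the sets $S^j_i\setminus S^{j-1}_i$, $j=1,\dots,k+1$, are pairwise disjoint, so $z_i$ lies in at most one of them. As $z$ has $k$ coordinates, there is $j\le k+1$ such that no $z_i$ lies in $S^j_i\setminus S^{j-1}_i$. That is, for every $i$ either $z_i\in S^{j-1}_i$ or $z_i\notin S^j_i$. In the latter case $z_i=b^i_\beta$ for some $\beta$, and $\beta\ge\alpha_j$. Thus the stage $j$ matrix catches $z$. By Lemma 4 so does its refinement $(V^n_m)$.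

**Step 4: the diagonal is a $\gamma$-cover.** Let $V_n=V^n_n\in\mathcal U_n$. By Step 3 every $z\in Z$ belongs to $V_n$ for almost all $n$. The set $\{V_n:n\in\mathbb N\}$ is infinite: otherwise some $V$ equals $V_n$ for infinitely many $n$, so $V$ contains every $z\in Z$, that is, $V=Z$, contradicting $Z\notin\mathcal U_n$. So $\{V_n:n\in\mathbb N\}\in\Gamma$.

The last sentence of Theorem 1 is the case $B_1=\dots=B_k$, for each $k$. $\blacksquare$

## Coding guesses into a scale

For Theorem 3 we turn the guessing problem around. We take covers for which a selection is nothing but a function $f$, and a scale whose members guess every $f$ infinitely often.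

Fix a bijection $\langle\cdot,\cdot\rangle:\mathbb N\times\mathbb N\to\mathbb N$ with $\langle n,m\rangle\ge n$, for instance $\langle n,m\rangle=\frac{(n+m)(n+m+1)}2+n$. For infinite $D\subseteq\mathbb N$ and $y\in\mathbb N^{\mathbb N}$ let
$$b(D,y)=\{\langle D(n),y(n)\rangle:n\in\mathbb N\}.$$
This set is the partial function $D(n)\mapsto y(n)$, coded as an infinite subset of $\mathbb N$. For example, with this bijection, $D=\{0,2,4,\dots\}$ and $y=0$, the set $b(D,y)$ begins $0,5,14$. It grows at least as fast as $D$:
$$D(j)\le b(D,y)(j)\quad\text{for all }j.\tag{4}$$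
Indeed, let $v=b(D,y)(j)$. Then $j+1$ elements of $b(D,y)$ are $\le v$. They come from $j+1$ distinct elements of $D$, each $\le v$ because $D(n)\le\langle D(n),y(n)\rangle$. So $D(j)\le v$.

By (4) we can put any guess $y$ into a member of a scale, as long as we control the growth through $D$.

**Lemma 8.** Let $B=\{b_\alpha:\alpha<\mathfrak b\}$ be a $\mathfrak b$-scale with $b_\alpha=b(D_\alpha,y_\alpha)$, such that for each $f\in\mathbb N^{\mathbb N}$ there is $\alpha$ with $f\circ D_\alpha=^\infty y_\alpha$. Then $B\cup Q$ does not satisfy $\mathsf S_1(\Gamma,\Gamma)$.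

*Proof.* Let $U^n_m=\{x\in B\cup Q:\langle n,m\rangle\notin x\}$, a clopen set. All these sets are distinct, since $\{\langle n,m\rangle\}\in Q$ belongs to all of them except $U^n_m$. For a given $n$, each $x\in B\cup Q$ contains only finitely many points $\langle n,m\rangle$: a finite $x$ trivially, and $b_\alpha$ at most one. So $\mathcal U_n=\{U^n_m:m\in\mathbb N\}$ is a $\gamma$-cover.

A selection has the form $(U^n_{f(n)})_n$ with $f\in\mathbb N^{\mathbb N}$. Pick $\alpha$ with $f(D_\alpha(j))=y_\alpha(j)$ for infinitely many $j$. For $n=D_\alpha(j)$ with such $j$ we have $\langle n,f(n)\rangle=\langle D_\alpha(j),y_\alpha(j)\rangle\in b_\alpha$, so $b_\alpha\notin U^n_{f(n)}$. This happens for infinitely many $n$, and these are distinct sets. So $\{U^n_{f(n)}:n\in\mathbb N\}$ is not a $\gamma$-cover. $\square$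

In each case of Theorem 3 it remains to build a scale as in Lemma 8.

## $\mathfrak b=\mathfrak c$: list all functions

*Proof of Theorem 3, case 1.* Let $\mathbb N^{\mathbb N}=\{f_\alpha:\alpha<\mathfrak b\}$ and let $\{u_\alpha:\alpha<\mathfrak b\}$ be unbounded. By recursion on $\alpha<\mathfrak b$ choose an infinite $D_\alpha$ with $D_\alpha\ge^*b_\beta$ for all $\beta<\alpha$ and $D_\alpha\ge^*u_\alpha$. This is possible since these are fewer than $\mathfrak b$ functions. Let $b_\alpha=b(D_\alpha,f_\alpha\circ D_\alpha)$. By (4), $b_\alpha\ge^*b_\beta$ for $\beta<\alpha$ and $b_\alpha\ge^*u_\alpha$, so $\{b_\alpha:\alpha<\mathfrak b\}$ is a $\mathfrak b$-scale. With $y_\alpha=f_\alpha\circ D_\alpha$ the condition of Lemma 8 holds trivially: for $f=f_\alpha$ the functions $f\circ D_\alpha$ and $y_\alpha$ are equal. $\square$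

## Cohen reals guess everything from earlier models

*Proof of Theorem 3, case 2.* Let $(c_\xi)_{\xi<\kappa}$, $c_\xi\in\mathbb N^{\mathbb N}$, be added by finite partial functions $\kappa\times\mathbb N\to\mathbb N$. For $S\subseteq\kappa$ in $V$ write $V[G_S]=V[(c_\xi)_{\xi\in S}]$.

**Step 1: $\mathfrak b=\omega_1$.** By ccc, $\omega_1$ is preserved and each $f\in\mathbb N^{\mathbb N}\cap V[G]$ lies in $V[G_S]$ for some $S\in V$ countable in $V$. For every $S\in V$ and $\xi\notin S$, $c_\xi$ is Cohen over $V[G_S]$. Let $h\in\mathbb N^{\mathbb N}\cap V[G_S]$ and $j_0\in\mathbb N$. The finite partial functions $p:\mathbb N\to\mathbb N$ with $p(j)=h(j)$ for some $j\ge j_0$ in the domain of $p$ form a dense set in $V[G_S]$. Therefore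
$$c_\xi=^\infty h\quad\text{for all }h\in\mathbb N^{\mathbb N}\cap V[G_S],\ \xi\notin S.\tag{5}$$
Given $f\in V[G_S]$ with $S$ countable in $V$, take $\xi\in\omega_1\setminus S$ and apply (5) to $h=f+1$. This gives $c_\xi\not\le^*f$. So $\{c_\xi:\xi<\omega_1\}$ is unbounded, and $\mathfrak b=\omega_1$.

**Step 2: the scale.** In $V$ fix surjections $e_\alpha:\mathbb N\to\alpha$ for $0<\alpha<\omega_1$. In $V[G]$ define by recursion: $D_0=\mathbb N$; for $\alpha>0$, $D_\alpha(n)$ is the least number that is greater than $D_\alpha(n-1)$ (if $n>0$) and $\ge b_{e_\alpha(i)}(n),\,c_{e_\alpha(i)}(n)$ for all $i\le n$; and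
$$b_\alpha=b(D_\alpha,c_\alpha).$$
The set $D_\alpha$ is defined by a recursion from $(c_\xi)_{\xi<\alpha}$ and objects in $V$, so $D_\alpha\in V[G_\alpha]$, where $G_\alpha$ is $G_S$ for $S=\{\xi:\xi<\alpha\}$. If $\beta=e_\alpha(i)$, then $D_\alpha(n)\ge b_\beta(n),c_\beta(n)$ for all $n\ge i$. With (4), $b_\alpha\ge^*D_\alpha\ge^*b_\beta,c_\beta$ for all $\beta<\alpha$. So the $b_\alpha$ are $\le^*$-increasing. They are unbounded, since each $c_\beta$ is below $b_{\beta+1}$. So $\{b_\alpha:\alpha<\omega_1\}$ is a $\mathfrak b$-scale.

**Step 3: the guesses.** Given $f\in\mathbb N^{\mathbb N}$, take $S\in V$ countable in $V$ with $f\in V[G_S]$, and take $\alpha\in\omega_1\setminus S$. Then $\alpha\notin S\cup\alpha$, and $f\circ D_\alpha\in V[G_{S\cup\alpha}]$. By (5), $f\circ D_\alpha=^\infty c_\alpha$. Lemma 8 applies with $y_\alpha=c_\alpha$. $\square$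

*The cardinals for $V\models$ GCH and $\kappa=\aleph_2$.* By Step 1, $\mathfrak b=\aleph_1$, and (5) shows that $\{c_\xi:\xi<\omega_1\}$ witnesses $\mathfrak e\le\aleph_1$. So $\operatorname{non}(\mathcal M)=\mathfrak e=\aleph_1$. Given $\aleph_1$ meager subsets of $\mathbb N^{\mathbb N}$, which we may take Borel, their codes lie in some $V[G_S]$ with $S\in V$, $|S|=\aleph_1$ (by ccc, as for Corollary 2), and any $c_\xi$ with $\xi\notin S$ avoids them. So $\operatorname{cov}(\mathcal M)\ge\aleph_2$. Since each set $\{f:f\le^*g\}$ is meager in $\mathbb N^{\mathbb N}$, $\operatorname{cov}(\mathcal M)\le\mathfrak d\le\mathfrak c$. Finally, $\mathfrak c=\aleph_2$ by counting names under GCH. So $\mathfrak b=\operatorname{non}(\mathcal M)=\aleph_1<\operatorname{cov}(\mathcal M)=\mathfrak d=\mathfrak c=\aleph_2$. Thus $\mathfrak b<\operatorname{cov}(\mathcal M)$, $\mathfrak b<\mathfrak d$ and $\mathfrak b<\mathfrak c$ all hold here, while (1) fails.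

## The parametrized diamond supplies the guesses

*Proof of Theorem 3, case 3.* Fix a Borel surjection $\rho:2^{\mathbb N}\to\mathbb N^{\mathbb N}$. For $f\in2^{\omega_1}$ and $\xi<\omega_1$ let
$$f_\xi=(f(\omega\xi+i))_{i\in\mathbb N}\in2^{\mathbb N}=P(\mathbb N).$$
Every countable ordinal is $\omega\xi+i$ for exactly one pair $(\xi,i)$, so $f$ amounts to an arbitrary $\omega_1$-sequence of subsets of $\mathbb N$. We use $f_0$ to code a function and $f_{1+\xi}$, $\xi<\omega_1$, to code a scale.

**Step 1: $\mathfrak b=\aleph_1$.** Apply the principle to $F(f{\restriction}\delta)=\rho(f_0)$ for $\delta\ge\omega$ and $F=0$ (the zero function) otherwise. Each restriction is Borel. Let $g$ be as in the principle. Given $r\in\mathbb N^{\mathbb N}$, take $f$ with $\rho(f_0)=r$. A stationary set contains some $\delta\ge\omega$, so $r=^\infty g(\delta)$ for some $\delta$. Thus $\{g(\delta):\delta<\omega_1\}$ witnesses $\mathfrak e\le\aleph_1$. As $\mathfrak b\le\mathfrak e$, we get $\mathfrak b=\aleph_1$. Fix an unbounded family $\{u_\xi:\xi<\omega_1\}\subseteq\mathbb N^{\mathbb N}$, and surjections $e_\delta:\mathbb N\to\delta$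 for $0<\delta<\omega_1$.

**Step 2: the function to be guessed.** At stage $\delta$ we shall have $(b_\xi)_{\xi<\delta}$ and a set $D_\delta$ computed from it, and we want $g(\delta)$ to guess $r\circ D_\delta$. So $F$ has to compute $r\circ D_\delta$ from a code of $r$ and of the scale below $\delta$.

For a sequence $\vec x=(x_\xi)_{\xi<\delta}$ of infinite sets, $\delta>0$, let $D_\delta(\vec x)$ be the set whose $n$-th element is the least number that is greater than the previous one (if $n>0$) and $\ge x_{e_\delta(i)}(n),\,u_{e_\delta(i)}(n)$ for all $i\le n$. As in case 2, $D_\delta(\vec x)\ge^*x_\xi,u_\xi$ for all $\xi<\delta$.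

If $\delta>0$ and $\omega\delta=\delta$, and all $f_{1+\xi}$ ($\xi<\delta$) are infinite sets, let
$$F(f{\restriction}\delta)=\rho(f_0)\circ D_\delta\bigl((f_{1+\xi})_{\xi<\delta}\bigr).$$
Otherwise let $F(f{\restriction}\delta)=0$. This depends only on $f{\restriction}\delta$: such a $\delta$ is a limit ordinal, so $1+\xi<\delta$ for $\xi<\delta$, and for $\zeta<\delta$ the set $f_\zeta$ uses $f$ only below $\omega(\zeta+1)\le\omega\delta=\delta$. Each $F{\restriction}2^\delta$ is Borel: the condition that countably many sets are infinite is Borel; each $D_\delta(\vec x)(n)$ depends on finitely many values $x_\xi(n')$, $n'\le n$, which depend continuously on the infinite sets $x_\xi$; the map $\rho$ is Borel; and $(r,D)\mapsto r\circ D$ is continuous. Let $g$ be as in the principle for this $F$.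

**Step 3: the scale.** Define by recursion $b_0=b(\mathbb N,g(0))$ and, for $0<\delta<\omega_1$,
$$D_\delta=D_\delta\bigl((b_\xi)_{\xi<\delta}\bigr),\qquad b_\delta=b(D_\delta,g(\delta)).$$
By (4), $b_\delta\ge^*b_\xi,u_\xi$ for $\xi<\delta$. So $\{b_\delta:\delta<\omega_1\}$ is $\le^*$-increasing and unbounded, that is, a $\mathfrak b$-scale.

**Step 4: the guesses.** Given $r\in\mathbb N^{\mathbb N}$, let $f\in2^{\omega_1}$ satisfy $\rho(f_0)=r$ and $f_{1+\xi}=b_\xi$ for all $\xi<\omega_1$. The set $\{\delta>0:\omega\delta=\delta\}$ contains a club, so the stationary set given by the principle contains such a $\delta$. For this $\delta$ all $f_{1+\xi}$, $\xi<\delta$, are infinite, so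
$$r\circ D_\delta=F(f{\restriction}\delta)=^\infty g(\delta).$$
Lemma 8 applies with $y_\delta=g(\delta)$. $\blacksquare$
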